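# One free bit in the $a$-numbers of $\mathbb Z_2$-towers

## 1. A quasi-polynomial guess for kernels of the Cartier operator

Take a $\mathbb Z_p$-tower of curves in characteristic $p$ whose ramification grows as regularly as possible. Then the genera of its layers are given, from some level on, by a formula in $p^{2n}$ and $p^n$. The first guess is that finer invariants, such as the dimension of the space of regular differentials killed by the Cartier operator, are given by a formula of the same kind, perhaps with coefficients that depend on $n$ modulo some $m$. We fix the definitions, state this guess precisely and test it.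

Let $k$ be a perfect field of characteristic $p>0$.

**Definition (tower).** A $\mathbb Z_p$-tower of curves $\mathcal T:\cdots\to\mathcal T(2)\to\mathcal T(1)\to\mathcal T(0)$ over $k$ is the tower of smooth projective, geometrically connected curves over $k$ associated to a $\mathbb Z_p$-extension $L/K$ of function fields in one variable over $k$. Here $\mathcal T(n)$ corresponds to the subextension with group $\mathbb Z/p^n\mathbb Z$, and $L/K$ is totally ramified over a finite non-empty set $S$ of places and unramified elsewhere.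

**Definition (monodromy stable).** For $Q\in S$ let $s_Q(\mathcal T(n))$ be the largest upper ramification break (the Swan conductor) at $Q$ of $\mathcal T(n)\to\mathcal T(0)$. The tower is monodromy stable if for every $Q\in S$ there are $d_Q,c_Q\in\mathbb Q$ with $s_Q(\mathcal T(n))=d_Qp^{n-1}+c_Q$ for all $n\gg0$.

**Definition (Cartier operator, $d_r$).** Let $X$ be a curve over $k$ and $t\in k(X)$ with $dt\ne0$. Every differential is uniquely $(a_0^p+a_1^pt+\dots+a_{p-1}^pt^{p-1})\,dt$ with $a_i\in k(X)$, and the Cartier operator $V$ sends it to $a_{p-1}\,dt$. It does not depend on $t$, kills exactly the exact differentials, and preserves $H^0(X,\Omega^1_{X/k})$. Put $d_r(X)=\dim_k\ker\big(V^r\mid H^0(X,\Omega^1_{X/k})\big)$. The number $d_1(X)$ is the $a$-number of $X$. The curve is ordinary if $V$ is bijective on $H^0(X,\Omega^1_{X/k})$, and then $d_1(X)=0$.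

For $p=2$ the recipe is $V\big((a^2+b^2t)\,dt\big)=b\,dt$. On $\eta^2+\xi\eta=\xi^3+1$ the regular differentials are spanned by $d\xi/\xi=\xi^{-2}\cdot\xi\,d\xi$, and $V(d\xi/\xi)=d\xi/\xi$, so this elliptic curve is ordinary. On $\eta^2+\eta=\xi^3$ they are spanned by $d\xi$, and $V(d\xi)=0$, so the $a$-number is $1$; this curve is supersingular.

The guess is the following conjecture. The problem is taken from Jeremy Booher and Bryden Cais, "Iwasawa Theory for $p$-torsion Class Group Schemes in Characteristic $p$", arXiv:2107.12555 (2021).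

**Conjecture.** Fix $r\ge1$. For every monodromy stable $\mathbb Z_p$-tower of curves $\mathcal T$ over a perfect field of characteristic $p$, there exist a positive integer $m$ and functions $a,b,c,\lambda:\mathbb Z/m\mathbb Z\to\mathbb Q$ such that
$$d_r(\mathcal T(n))=a(n)p^{2n}+b(n)p^n+c(n)+\lambda(n)n\qquad\text{for }n\gg0 .$$

**A first test.** Let $p=2$, let $\mathcal T(0)$ be the projective line with coordinate $x$, and consider the first two layers of the tower that §5 calls the tower of $[x]$: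
$$y_1^2+y_1=x,\qquad y_2^2+y_2=xy_1 .$$
The curve $\mathcal T(1)$ is a line with coordinate $y_1$, so $d_1=0$. With $Y=y_2+y_1$ the second equation becomes $Y^2+Y=xy_1+x=y_1^3+y_1$, a smooth plane cubic. Its regular differentials are spanned by $dy_1$, and $V(dy_1)=0$, so $d_1(\mathcal T(2))=1$. In §2 we shall find $d_1(\mathcal T(3))=3$ by hand. These values fit $\frac1{24}4^n+\frac13$ for $n=2,3$, and for this tower the formula is right for all $n\ge2$, by the following theorem, which is a known result of Booher–Cais.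

**Theorem 3.** Let $p=2$, $k$ algebraically closed, $\mathcal T$ any $\mathbb Z_2$-tower with $\mathcal T(0)$ ordinary. Then $d_1(\mathcal T(n))=\sum_{Q\in S}\lfloor(D_{n,Q}+1)/4\rfloor$ for $n\ge1$, where $D_{n,Q}$ is the largest lower break at $Q$ of $\mathcal T(n)\to\mathcal T(0)$. If $\mathcal T$ is monodromy stable, then $d_1(\mathcal T(n))=\frac{\sum_Qd_Q}{24}4^n+c$ for $n\gg0$, with $c$ constant.

So for $p=2$, $r=1$ the guess survives over ordinary curves. Over a supersingular elliptic curve it fails.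

**Theorem 1.** Let $k$ be a perfect field of characteristic $2$, not algebraic over $\mathbb F_2$. Let $E:\eta^2+\eta=\xi^3$ (a supersingular elliptic curve) and $Q$ its point at infinity. For every function $\varepsilon:\{3,4,\dots\}\to\{0,1\}$ there is a $\mathbb Z_2$-tower $\mathcal T$ over $k$ with $\mathcal T(0)=E$, totally ramified over $S=\{Q\}$, unramified elsewhere, with $s_Q(\mathcal T(n))=3\cdot2^{n-1}$ for all $n\ge1$, and
$$d_1(\mathcal T(n))=2^{2n-3}+1+\varepsilon(n)\qquad(n\ge3).$$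

**Corollary 2.** The Conjecture is false. For $p=2$, $r=1$ it fails for the tower of Theorem 1 with $\varepsilon(n)=1$ exactly when $n$ is a square.

Nothing is claimed for other pairs $(p,r)$. We prove Theorem 3 first, because its proof is the first approach one tries on $E$, and where it stops on $E$ is where the bit $\varepsilon(n)$ appears.

## 2. Breaks, differents and reduced Artin–Schreier generators

From now on all fields have characteristic $2$. For a discrete valuation $v$ we write $\mathrm{pole}(h)=-v(h)$, with $\mathrm{pole}(0)=-\infty$; poles may be negative.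

**Witt vectors.** We index coordinates as $a=(a_1,a_2,\dots)$; $F(a)=(a_1^2,a_2^2,\dots)$, $\mathrm{Ver}(a)=(0,a_1,a_2,\dots)$, $[x]=(x,0,0,\dots)$. The first coordinates of a sum, in characteristic $2$, are $a_1+b_1$ and $a_2+b_2+a_1b_1$; in general the $l$-th coordinate is $a_l+b_l$ plus a polynomial in lower coordinates. In particular, adding $\mathrm{Ver}^{n-1}(c)$ in $W_n$ only adds $c$ to the last coordinate. A vector $a\in W_n(K)$ defines the extension $K(y_1,\dots,y_n)$ with $Fy-y=a$. The Galois group acts by $y\mapsto y+c$ with $c\in W_n(\mathbb F_2)=\mathbb Z/2^n$, and truncation of $a$ gives the subextensions.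

**(F1)** (Schmid, Brylinski, Kato; Brylinski, *Ann. Inst. Fourier* 33 (1983), §1; Kato, *Contemp. Math.* 83 (1989), Thm 3.2.) Let $K$ be complete discretely valued with perfect residue field, $N\ge0$ an integer, $a\in W_n(K)$. The character of $G_K$ attached to $Fy-y=a$ has largest upper break $\le N$ if and only if
$$a\in(F-1)W_n(K)+\{a'\in W_n(K):2^{n-i}\,\mathrm{pole}(a_i')\le N\text{ for all }i\}.$$

For $N=0$ the condition "largest break $\le0$" means unramified. We use two consequences.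

**(F1a)** Let $\mathrm{pole}(a_1)=d>0$ be odd and $\mathrm{pole}(a_i)\le2^{i-1}d$ for all $i$. Then the extension $K_n/K_0$ defined by $(a_1,\dots,a_n)$ over $K_0=K$ is cyclic and totally ramified of degree $2^n$, with upper breaks $u_i=2^{i-1}d$, $1\le i\le n$.

*Proof.* Let $u_j$ be the largest upper break of the character of $(a_1,\dots,a_j)$. Since $2^{j-i}\mathrm{pole}(a_i)\le2^{j-1}d$, we have $u_j\le2^{j-1}d$. If $u_j\le N$, compare first coordinates in (F1): $a_1=a_1'+b^2-b$ with $2^{j-1}\mathrm{pole}(a_1')\le N$. If $\mathrm{pole}(a_1')<d$, then $b^2-b$ would have the odd pole $d>0$; but a positive pole of $b^2-b$ is twice the pole of $b$. So $N\ge2^{j-1}d$ and $u_j=2^{j-1}d$. In particular the character modulo $2$ is ramified, so inertia surjects onto $\mathbb Z/2^n$. The upper breaks of $K_n/K_0$ are the largest breaks $u_j$ of the subextensions. $\square$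

**(F1b)** For a totally ramified cyclic extension of degree $2^n$ with upper breaks $u_1<\dots<u_n$ we have $u_n\ge2u_{n-1}$.

*Proof.* Write $a=(F-1)b+a'$ with $2^{n-i}\mathrm{pole}(a_i')\le N=u_n$. Truncating to $W_{n-1}$ we get $2^{n-1-i}\mathrm{pole}(a_i')\le\lfloor N/2\rfloor$, so $u_{n-1}\le\lfloor u_n/2\rfloor$ by (F1). $\square$

**(F2)** Let $K_n/K_0$ be cyclic, totally ramified of degree $2^n$, with subextensions $K_i$ and upper breaks $u_i$. Let $D_n$ be the largest lower break of $K_n/K_0$. The last non-trivial lower ramification group contains the subgroup of order $2$, and lower numbering is compatible with subgroups, so $D_n$ is the break of $K_n/K_{n-1}$. Herbrand's function gives $D_1=u_1$, $D_n=D_{n-1}+2^{n-1}(u_n-u_{n-1})$. The conductor–discriminant formula gives the different exponent $\delta_n=\sum_{l\le n}2^{l-1}(u_l+1)$, and transitivity of the different gives $\delta_n=2\delta_{n-1}+D_n+1$. For $u_i=2^{i-1}d$,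
$$D_n=\frac{d(2^{2n-1}+1)}3,\qquad\delta_n=\frac{d(4^n-1)}3+2^n-1. \tag{2.1}$$

*Reduced generators.* If $z^2+z=\varphi\in K$ with $\mathrm{pole}(\varphi)=N>0$ odd, then $K(z)/K$ is ramified with break $N$, and $z$ has pole $N$ in $K(z)$. Conversely let $K(y)/K$, $y^2+y\in K$, be ramified with break $D$, with $K=k((\pi))$, $k$ perfect. Remove even polar terms $a\pi^{-2j}$ of $y^2+y$, from the lowest exponent upward, by adding $s^2+s$ with $s=\sqrt a\,\pi^{-j}$. This kills the term and changes only the coefficient at $-j>-2j$, so it ends after finitely many steps. The result is $z\in y+K$ for which $z^2+z$ has odd pole; by the first part that pole is $D$. Such $z$ is called *reduced*. For $h_0,h_1\in K$ the summands of $h_0+h_1z$ have valuations of different parity in $K(z)$, so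
$$\mathrm{pole}_{K(z)}(h_0+h_1z)=\max\big(2\,\mathrm{pole}_K(h_0),\,2\,\mathrm{pole}_K(h_1)+D\big),\qquad\mathrm{Tr}_{K(z)/K}(h_0+h_1z)=h_1. \tag{2.2}$$
We call the first formula the parity rule.

**(F3)** For $K_i/K_0$ totally ramified of degree $2^i$ with different exponent $\delta_i$: $v_0(\mathrm{Tr}\,h)\ge\lfloor(v_i(h)+\delta_i)/2^i\rfloor$.

**(F4)** Exact differentials have residue $0$. For a finite separable totally ramified extension $L/K$ of Laurent series fields, $\mathrm{Res}_L(h\omega)=\mathrm{Res}_K(\mathrm{Tr}_{L/K}(h)\,\omega)$ for $h\in L$, $\omega\in\Omega_K$. We also use the residue theorem, Riemann–Roch and Serre duality.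

**Why the guess is natural.** If $u_l=d\,2^{l-1}+c$ for large $l$, then $\delta_n=\sum2^{l-1}(u_l+1)$ is, for large $n$, a combination of $4^n$, $2^n$ and $1$. By Riemann–Hurwitz so is the genus of $\mathcal T(n)$ in a monodromy stable tower with $p=2$.

**Level three over the line.** For $Fy-y=[x]$ over $k(x)$ we have $d=1$ at infinity, so $D_1=1$, $D_2=3$, $D_3=11$ and $\delta_3=21+7=28$. On $\mathcal T(3)$ the differential $dx$ has divisor $(-2\cdot8+28)\infty=12\infty$, and $\ker V$ consists of the regular $h^2dx$, that is, of the $h$ regular off $\infty$ with $\mathrm{pole}(h)\le6$. By (2.2) an $h=h_0+h_1y_3$ with $h_1\ne0$ has pole at least $D_3=11$. So $h$ lives on $\mathcal T(2)$ with pole at most $3$ there. On the cubic of §1 the functions $1,y_1,Y$ have poles $0,2,3$ and span this space, so $d_1(\mathcal T(3))=3=\lfloor(11+1)/4\rfloor$.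

## 3. Ordinary base curves: the $a$-number is a sum of local terms

**Proof of Theorem 3.** Let $C=\mathcal T(0)$ be ordinary, $n\ge1$, $X=\mathcal T(n)$, $Y=\mathcal T(n-1)$. All maps to $C$ are called $\pi$. At $Q\in S$ we write $D_n,\delta_n,u_n$ for the local invariants, suppressing $Q$, with $\delta_0=0$; the point over $Q$ is again called $Q$.

**Step 1. We turn the $a$-number into the dimension of a Riemann–Roch space.** Choose $t\in k(C)$ with $dt\ne0$. On every curve in the tower $dt$ has even order at every point: with a uniformizer $s$ write $t=a^2+b^2s$ locally, so $dt=b^2ds$. Put $\Theta=\frac12\mathrm{div}_C(dt)$. Then $\mathrm{div}_X(dt)=2\pi^*\Theta+\sum_Q\delta_nQ$, and each $\delta_n$ is even. Since $\ker V$ on $k(X)\,dt$ is $\{h^2dt\}$ and $h\mapsto h^2dt$ is semilinear over the Frobenius of the perfect field $k$,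
$$d_1(X)=h^0\Big(X,\pi^*\Theta+\sum_Q\tfrac{\delta_n}2Q\Big),\qquad h^0(C,\Theta)=d_1(C)=0. \tag{3.1}$$

**Step 2. We split a function on $X$ into two functions on $Y$.** Let $k(X)=k(Y)(y)$ with $y^2+y\in k(Y)$, and write $h=h_0+h_1y$ with $h_0,h_1\in k(Y)$. At a point $P$ of $Y$ not over $S$ the cover is unramified. By (F1) with $N=0$ there is $u_P$ in the completed local field such that $y+u_P$ satisfies an Artin–Schreier equation with integral right side; that equation is étale, so $1,y+u_P$ is a basis of the completed local ring extension (split or not). Since $h=(h_0+h_1u_P)+h_1(y+u_P)$, the condition on $h$ over $P$ says that $h_1$ and $h_0+h_1u_P$ both have order at least $-\mathrm{ord}_P(\pi^*\Theta)$. At $Q\in S$ take $u_Q$ with $y+u_Q$ reduced. With $\theta=\mathrm{ord}_Q\Theta$, (2.2) turns $\mathrm{pole}_X(h)\le2^n\theta+\delta_n/2$ into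
$$\mathrm{pole}_Y(h_0+h_1u_Q)\le2^{n-1}\theta+\tfrac{\delta_n}4,\qquad\mathrm{pole}_Y(h_1)\le2^{n-1}\theta+\tfrac{\delta_n-2D_n}4 .$$
So $h\mapsto h_1$ gives an exact sequence
$$0\to H^0(Y,M_0)\to H^0\Big(X,\pi^*\Theta+\sum_Q\tfrac{\delta_n}2Q\Big)\to H^0(Y,M_1),\qquad M_j=\pi^*\Theta+\sum_Q\lfloor m_j\rfloor Q, \tag{3.2}$$
with $m_0=\frac{\delta_n}4$ and $m_1=\frac{\delta_n-2D_n}4$.

**Step 3. We bound $m_1$.** By (F2) and partial summation $D_n=2^{n-1}u_n-\sum_{i<n}2^{i-1}u_i$, and $\delta_n=\sum_{l\le n}2^{l-1}u_l+2^n-1$, so $\delta_n+D_n=2^nu_n+2^n-1$. By (F1b), $u_i\le2^{i-n}u_n$, hence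
$$D_n\ge u_n\Big(2^{n-1}-2^{-n}\sum_{i=1}^{n-1}2^{2i-1}\Big)=u_n\,\frac{2^n+2^{1-n}}3 .$$
Therefore $\delta_n-2D_n=2^nu_n+2^n-1-3D_n<2^n$, that is, $m_1<2^{n-2}$.

**Step 4. We show that small twists of $\pi^*\Theta$ have no sections; this is where ordinarity enters.** *Claim: if all integers $j_Q<2^{n-1}$, then $H^0(Y,\pi^*\Theta+\sum_Qj_QQ)=0$.* The $2$-group $\mathrm{Gal}(Y/C)$ acts on this finite-dimensional space over a field of characteristic $2$. If the space is non-zero, it has a non-zero invariant. An invariant is a function on $C$; at $Q$ its pole on $C$ is at most $\theta+\lfloor j_Q/2^{n-1}\rfloor\le\theta$, and $Y\to C$ is unramified off $S$. So it lies in $H^0(C,\Theta)=0$, a contradiction.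

**Step 5. We count.** As $\lfloor m_1\rfloor<2^{n-1}$, Step 4 gives $H^0(Y,M_1)=0$, so $d_1(X)=h^0(Y,M_0)$ by (3.2). By Serre duality $H^1(Y,M_0)$ is dual to $H^0\big(Y,\pi^*\Theta+\sum_Q(\delta_{n-1}-\lfloor\delta_n/4\rfloor)Q\big)$. From $\delta_{n-1}=(\delta_n-D_n-1)/2$ we get $\delta_{n-1}-\lfloor\frac{\delta_n}4\rfloor=\lceil m_1-\frac12\rceil$. For $n\ge2$ this is at most $2^{n-2}$; for $n=1$ we have $m_1-\frac12<0$, so it is at most $0$. In both cases it is $<2^{n-1}$, so $H^1(Y,M_0)=0$ by Step 4. With $\deg\Theta=g_C-1$ and $g_Y-1=2^{n-1}(g_C-1)+\sum_Q\delta_{n-1}/2$, Riemann–Roch gives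
$$d_1(X)=\deg M_0+1-g_Y=\sum_Q\Big(\Big\lfloor\frac{\delta_n}4\Big\rfloor-\frac{\delta_{n-1}}2\Big)=\sum_Q\Big\lfloor\frac{D_n+1}4\Big\rfloor ,$$
because $\frac{\delta_n}4=\frac{\delta_{n-1}}2+\frac{D_n+1}4$ and $\frac{\delta_{n-1}}2$ is an integer.

**Step 6. We insert monodromy stability.** For $n\gg0$, $D_{n+1}-D_n=2^n(u_{n+1}-u_n)=d_Q2^{2n-1}$, so $D_n=\frac{d_Q}64^n+\mathrm{const}$. The differences $D_{n+1}-D_n$ are divisible by $2^n$, so $D_n$ modulo $4$ is eventually constant and $\lfloor(D_n+1)/4\rfloor=\frac{d_Q}{24}4^n+\mathrm{const}$. Sum over $Q$. $\square$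

For the tower of $[x]$ over the line, $D_n=(2^{2n-1}+1)/3$, and $\lfloor(D_n+1)/4\rfloor=(2^{2n-3}+1)/3=\frac1{24}4^n+\frac13$ for $n\ge2$, as announced in §1.

## 4. A supersingular base: one residue decides the $a$-number

Let $k$ be perfect of characteristic $2$ and $E:\eta^2+\eta=\xi^3$, $Q$ the point at infinity, $A=k[\xi,\eta]$. At $Q$ the function $\xi$ has pole $2$ and $x:=\eta$ has pole $3$. The differential $\omega:=d\xi$ has trivial divisor and $dx=\xi^2\omega$, so $v_Q(dx)=-4$.

**Definition (admissible).** Call $f\in W(A)$ admissible if $f_1=x$ and $\mathrm{pole}_Q(f_i)\le3\cdot2^{i-1}$ for all $i$. Its tower $\mathcal T$ is that of $Fy-y=f$.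

The tower is unramified off $Q$. By (F1a) with $d=3$ it is totally ramified at the rational point $Q$ (so all $\mathcal T(n)$ are geometrically connected), with $u_n=3\cdot2^{n-1}$, and by (2.1)
$$D_n=2^{2n-1}+1,\qquad\delta_n=4^n+2^n-2. \tag{4.1}$$
So it is monodromy stable with $d_Q=3$, $c_Q=0$. Write $\infty$ for the point over $Q$ and $K_n$ for the completed local field at $\infty$ on $\mathcal T(n)$. Put $A_0=A$, $A_n=A_{n-1}[y_n]$. Since $\psi_n:=y_n^2+y_n$ lies in $A_{n-1}$, the ring $A_n$ is étale over $A_{n-1}$ with basis $1,y_n$; it is the coordinate ring of $\mathcal T(n)\smallsetminus\infty$. Let $z_n=y_n+u$, $u\in K_{n-1}$, be any reduced generator of $K_n/K_{n-1}$, and $\varphi_n=z_n^2+z_n=\psi_n+u^2+u$.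

**Where the argument of §3 stops.** With $t=\xi$ we have $\Theta=0$, and $H^0(E,\mathcal O)=k\ne0$. The claim in Step 4 of §3 is false: constants survive. We shall see that for $n\ge2$ both $H^0(Y,M_1)$ and $H^1(Y,M_0)$ become one-dimensional. The exact sequence (3.2) continues with a map $H^0(Y,M_1)\to H^1(Y,M_0)$, a map from $k$ to $k$; dimension counts cannot tell whether it vanishes. The next proposition says which residue decides.

**Proposition 4.** For $n\ge2$: $d_1(\mathcal T(n))=2^{2n-3}+1+\varepsilon_n$, where $\varepsilon_n=1$ if $\mathrm{Res}_{K_{n-1}}(\varphi_n\omega)=0$ and $\varepsilon_n=0$ otherwise.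

*Proof.* Let $X=\mathcal T(n)$ and $Y=\mathcal T(n-1)$.

**Step 1. We rewrite $\ker V$ as a space of functions.** We have $V((a^2+b^2\xi)\,d\xi)=b\,d\xi$ and $\mathrm{div}_X(\omega)=\delta_n\infty$. So the kernel of $V$ on regular differentials is $\{h^2\omega:h\in A_n,\ \mathrm{pole}(h)\le\delta_n/2\}$. As $k$ is perfect, $d_1(X)=\dim\{h\in A_n:\mathrm{pole}(h)\le\delta_n/2\}$, where $\delta_n/2=2^{2n-1}+2^{n-1}-1$.

**Step 2. We split $h$.** Write $h=h_0+h_1y_n=(h_0+h_1u)+h_1z_n$ with $h_0,h_1\in A_{n-1}$. By (2.2) and $D_n=2^{2n-1}+1$ the condition on $h$ becomes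
$$\mathrm{pole}_Y(h_1)\le2^{n-2}-1,\qquad\mathrm{pole}_Y(h_0+h_1u)\le N:=\lfloor\delta_n/4\rfloor=2^{2n-2}+2^{n-2}-1. \tag{4.2}$$

**Step 3. We show that functions with a small pole are constant.** *Claim: $h\in A_i$ with pole $<2^{i-1}$ is constant.* For $i=0$ the pole is at most $0$. For $i\ge1$ write $h=h_0+h_1y_i$. If $h_1\ne0$, then $\mathrm{pole}(h_1)\ge0$, as $h_1$ is regular off $\infty$, and the parity rule gives $\mathrm{pole}(h)\ge D_i>2^{i-1}$. So $h=h_0\in A_{i-1}$ has pole $<2^{i-2}$ on $\mathcal T(i-1)$; induct.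

**Step 4. We find the two one-dimensional spaces.** By Step 3 with $i=n-1$, $h_1\in k$, and every constant satisfies the first condition in (4.2). Hence
$$d_1(X)=\dim\{h_0\in A_{n-1}:\mathrm{pole}(h_0)\le N\}+\varepsilon_n',$$
where $\varepsilon_n'=1$ if $u\in A_{n-1}+\{\mathrm{pole}\le N\}$ and $\varepsilon_n'=0$ otherwise. In other words, $\varepsilon'_n=1$ iff the class of $u$ in $H^1(Y,\mathcal O(N\infty))=K_{n-1}/(A_{n-1}+\{\mathrm{pole}\le N\})$ vanishes. Under the residue pairing the dual of this space is $\{h\omega:h\in A_{n-1},\ \mathrm{pole}(h)\le\delta_{n-1}-N\}$, and $\delta_{n-1}-N=2^{n-2}-1$. By Step 3 the dual is $k\omega$. So $h^1=1$, and $\varepsilon_n'=1$ iff $\mathrm{Res}(u\omega)=0$.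

**Step 5. We count and replace $u$ by $\varphi_n$.** Since $g_Y=\delta_{n-1}/2+1=2^{2n-3}+2^{n-2}$, Riemann–Roch gives $\dim\{\mathrm{pole}\le N\}=N+1-g_Y+1=2^{2n-3}+1$. Next, $\psi_n\in A_{n-1}$, so $\psi_n\omega$ has no pole off $\infty$ and $\mathrm{Res}(\psi_n\omega)=0$ by the residue theorem; and $u^2d\xi=d(u^2\xi)$ is exact. Hence $\mathrm{Res}(\varphi_n\omega)=\mathrm{Res}(u\omega)$ and $\varepsilon_n'=\varepsilon_n$. $\square$

**Level two by hand.** The curve $Y=\mathcal T(1)$ has genus $3$. The functions $y_1,\xi,\eta$ have poles $3,4,6$ at $\infty$, and by the parity rule the pole orders on $A_1$ are the numbers $2a$ and $2a+3$ with $a\in\{0,2,3,4,\dots\}$; so the missing ones are $1,2,5$. We have $\delta_2/2=9$ and $N=4$, so $h_0$ ranges over the span of $1,y_1,\xi$.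

For $f=(x,0,\dots)$ we have $\psi_2=xy_1$, with odd pole $6+3=9=D_2$. So $y_2$ is reduced, has pole $9$, and counts: $d_1(\mathcal T(2))=4$.

For $f=(x,c\,\xi\eta,\dots)$ with $c\ne0$ we have $\psi_2=xy_1+c\,\xi\eta$, and $\xi\eta$ has pole $10$ on $Y$. With a uniformizer $\pi$ of $K_1$ the term $c\alpha\pi^{-10}$ has to be removed by $u=\sqrt{c\alpha}\,\pi^{-5}$. After that the pole is at most $9$, hence exactly $9$ since the break is $D_2=9$. To be compensated, $u$ needs a function in $A_1$ with pole $5$, and $5$ is a gap. In terms of residues: $\omega$ has order $\delta_1=4$ on $Y$, so $u\omega$ has a simple pole and $\mathrm{Res}(u\omega)\ne0$. So $d_1(\mathcal T(2))=3$.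

The two towers have the same ramification invariants and different $a$-numbers at level $2$. A single level does not contradict the Conjecture; we need such freedom at every level, kept under control as the tower grows.

## 5. The tower of $[x]$ and the cubic symmetry of $E$

We first look at the simplest admissible vector, $f=[x]$. Its local tower at $Q$ comes from a smaller field.

**Notation (basic local tower).** Let $k_0$ be a perfect field of characteristic $2$, $B_0=k_0((1/x))$, $B_i=B_0(y_1,\dots,y_i)$ with $Fy-y=[x]$. By (F1a) with $d=1$ the upper breaks are $2^{i-1}$, and by (2.1)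
$$D_i^b=\frac{2^{2i-1}+1}3,\qquad\delta_i^b=\frac{4^i-1}3+2^i-1 .$$
Fix reduced generators $z_1^b=y_1$, $z_2^b=y_2$, and any reduced $z_i^b\in y_i+B_{i-1}$ for $i\ge3$. (Indeed $y_2^2+y_2=xy_1$ has pole $2+1=3=D_2^b$ in $B_1$.) Put $\varphi_i^b=(z_i^b)^2+z_i^b\in B_{i-1}$, of odd pole $D_i^b$.

Let $\bar K_0\supset B_0$ be the completed local field of $E$ over $k_0$ at $Q$, and $\bar K_i=\bar K_0(y_1,\dots,y_i)$ the local tower of $[x]$ over it.

**Lemma 5.** (i) $[\bar K_i:B_i]=3$, the extension is totally ramified, and $\mathrm{Tr}_{\bar K_i/\bar K_0}$ restricts to $\mathrm{Tr}_{B_i/B_0}$ on $B_i$. (ii) The $z_i^b$ are reduced generators of $\bar K_i/\bar K_{i-1}$, and $\varphi_i^b$ has pole $D_i=3D_i^b$ in $\bar K_{i-1}$. (iii) $\mathrm{Res}_{\bar K_{n-1}}(\varphi_n^b\omega)=0$ for all $n\ge1$.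

*Proof.* (i) Since $x$ has pole $3$ at $Q$, $\bar K_0/B_0$ is totally ramified of degree $3$, and $\bar K_0=B_0(\xi)$ with $\xi^3=x^2+x$, as $v(\xi)=-2$ is prime to $3$. We have $\bar K_i=\bar K_0B_i$. By (F1a), with $d=3$ over $\bar K_0$ and $d=1$ over $B_0$, $[\bar K_i:\bar K_0]=2^i=[B_i:B_0]$. So $[\bar K_i:B_i]=3$ and $\bar K_i=\bar K_0\otimes_{B_0}B_i$, which gives the statement on traces. As $\bar K_i/B_0$ is totally ramified, so is $\bar K_i/B_i$.

(ii) By (i) the pole of $\varphi_i^b$ in $\bar K_{i-1}$ is $3D_i^b=2^{2i-1}+1=D_i$, which is odd.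

(iii) Since $dx=\xi^2\omega$, $\omega=dx/\xi^2=\xi\,dx/(x^2+x)$. Over $B_{n-1}$ the element $\xi$ has minimal polynomial $T^3-(x^2+x)$, so $\mathrm{Tr}_{\bar K_{n-1}/B_{n-1}}(\xi)=0$. As $\varphi_n^b\in B_{n-1}$, (F4) gives
$$\mathrm{Res}_{\bar K_{n-1}}(\varphi_n^b\omega)=\mathrm{Res}_{B_{n-1}}\Big(\mathrm{Tr}(\xi)\,\varphi_n^b\,\frac{dx}{x^2+x}\Big)=0.\qquad\square$$

With $k_0=k$, Lemma 5 and Proposition 4 give $\varepsilon_n=1$ for the tower of $[x]$ over $E$, for all $n\ge2$: $d_1(\mathcal T(n))=2^{2n-3}+2$. This tower satisfies the conjectural formula. To get a counterexample we must leave it.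

## 6. Moving the residue by adding $c\gamma_n^2x$ to the Witt vector

The coordinate $f_n$ enters $\psi_n=y_n^2+y_n$ additively and does not affect the levels below $n$. So we try to switch $\varepsilon_n$ by changing $f_n$.

**Why the trick of level two does not repeat.** At level two we chose $f_2$ so that its leading term on $Y$ forced a $u$ with pole exactly $\delta_{1}+1$, one more than the order of $\omega$; then the residue could be read off. At level $n$ we would need $2^{n-1}\,\mathrm{pole}_Q(f_n)=2(\delta_{n-1}+1)$. But $\delta_{n-1}+1=4^{n-1}+2^{n-1}-1$ is odd for $n\ge2$, so $2^{n-1}$ would divide twice an odd number, and this forces $n\le2$. For $n\ge3$ the residue of $u\omega$ depends on coefficients deep inside $u$.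

**The way around.** Instead of removing even terms one at a time, we remove them in one stroke. We take $f_n=c\gamma^2x$ with $\gamma\in A$ and look for one $w\in K_{n-1}$ such that $x+w^2$ has odd valuation. Adding $\sqrt c\,\gamma w$ to the generator replaces $c\gamma^2x$ by $c\gamma^2(x+w^2)+\sqrt c\,\gamma w$, and the whole correction is known exactly. Its residue against $\omega$ is a residue on $K_0$ involving only $\mathrm{Tr}(w)$.

For $n\ge3$ put
$$\gamma_n=\xi^{3\cdot2^{n-3}-1},\qquad l_n=\mathrm{pole}_Q(\gamma_n)=3\cdot2^{n-2}-2. \tag{6.1}$$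
Then $\mathrm{pole}_Q(\gamma_n^2x)=2l_n+3=3\cdot2^{n-1}-1$, so $f_n=c\gamma_n^2x$ is allowed in an admissible vector. For $h\in K_i$ let $h'=dh/dx$.

**Lemma 6.** Let $n\ge3$ and $m=n-1$. Fix the coordinates $f_1,\dots,f_{n-1}$ of an admissible vector, and a reduced $\varphi_m=z_m^2+z_m\in K_{m-1}$. Let $f_n=c\gamma_n^2x$ with $c\in k$, and let $\varphi_n^0$ be the element $\varphi_n$ for some reduced generator in the case $c=0$. Then
$$\Sigma_m:=\mathrm{Tr}_{K_{m-1}/K_0}(1/\varphi_m')$$
is a square in $K_0$, and for every $c$ there is a reduced generator of $K_n/K_{n-1}$ with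
$$\mathrm{Res}_{K_{n-1}}(\varphi_n\omega)=\rho_n+\sqrt c\,\mu_n,\qquad\rho_n=\mathrm{Res}_{K_{n-1}}(\varphi_n^0\omega),\quad\mu_n=\mathrm{Res}_{K_0}\big(\gamma_n\sqrt{\Sigma_m}\,\omega\big). \tag{6.2}$$

*Proof.* **Step 1. We construct $w$.** As $\varphi_m\in K_{m-1}$ has odd order, $K_{m-1}=K_{m-1}^2\oplus K_{m-1}^2\varphi_m$. Write $x=a^2+b^2\varphi_m$ with $a,b\in K_{m-1}$. Differentiating, $1=b^2\varphi_m'$, so $b^2=1/\varphi_m'$. Put $w=a+bz_m\in K_m=K_{n-1}$. Then $w^2=a^2+b^2(z_m+\varphi_m)=x+b^2z_m$, so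
$$\tilde x:=x+w^2=b^2z_m .$$
Here $v_m(\tilde x)$ is odd, because $z_m$ has odd order in $K_m$, and $d\tilde x=dx$. Hence, using $v_Q(dx)=-4$ and (4.1),
$$v_m(\tilde x)=v_m(dx)+1=-4\cdot2^m+\delta_m+1=4^m-3\cdot2^m-1>-3\cdot2^m=v_m(x),$$
so $v_m(w)=\frac12v_m(x)=-3\cdot2^{m-1}$.

**Step 2. We write down the new generator and check that it is reduced.** For general $c$ we have $y_n^2+y_n=\psi_n^0+c\gamma_n^2x$, where $\psi_n^0$ is $\psi_n$ for $c=0$. Let $\varphi_n^0=\psi_n^0+u_0^2+u_0$ and take $z_n=y_n+u_0+\sqrt c\,\gamma_nw$. Then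
$$\varphi_n=z_n^2+z_n=\varphi_n^0+c\gamma_n^2\tilde x+\sqrt c\,\gamma_nw. \tag{6.3}$$
In $K_{n-1}$, since $2l_n+4=3\cdot2^{n-1}$,
$$\mathrm{pole}(\gamma_n^2\tilde x)=2^{n-1}(2l_n+4)-\delta_{n-1}-1=2\cdot4^{n-1}-2^{n-1}+1=D_n-2^{n-1},$$
$$\mathrm{pole}(\gamma_nw)=2^{n-1}l_n+3\cdot2^{n-2}=3\cdot2^{2n-3}-2^{n-2}<D_n .$$
So $\varphi_n$ has the odd pole $D_n$ of $\varphi_n^0$, and $z_n$ is reduced.

**Step 3. We take residues.** We have $\mathrm{Res}(\gamma_n^2\tilde x\,\omega)=\mathrm{Res}(\gamma_n^2x\,\omega)+\mathrm{Res}(\gamma_n^2w^2d\xi)=0$: the first term vanishes by the residue theorem on $\mathcal T(n-1)$, as $\gamma_n^2x\in A$, and $\gamma_n^2w^2d\xi=d(\gamma_n^2w^2\xi)$ is exact. By (6.3) and (F4), $\mathrm{Res}(\varphi_n\omega)=\rho_n+\sqrt c\,\mathrm{Res}_{K_0}(\gamma_n\mathrm{Tr}_{K_m/K_0}(w)\,\omega)$. Finally $\mathrm{Tr}_{K_m/K_{m-1}}(w)=b$ by (2.2), so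
$$\mathrm{Tr}_{K_m/K_0}(w)^2=\mathrm{Tr}_{K_{m-1}/K_0}(b)^2=\mathrm{Tr}_{K_{m-1}/K_0}(b^2)=\Sigma_m .$$
Thus $\Sigma_m$ is a square and $\mathrm{Tr}_{K_m/K_0}(w)=\sqrt{\Sigma_m}$. $\square$

By Proposition 4, $\varepsilon_n=1$ iff $\rho_n+\sqrt{c}\,\mu_n=0$. If $\mu_n\ne0$, both values of $\varepsilon_n$ can be reached by a choice of $c=c_n$. Here $\rho_n$ and $\mu_n$ depend on all earlier choices, so we need $\mu_n\ne0$ at every level, in whatever tower the earlier choices have produced. We secure this in two moves: compute $\Sigma_m$ to leading order in the basic tower (§7), and then keep all towers so close to the basic one that the leading term persists (§8).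

## 7. The trace of $1/\varphi_m'$ in the basic local tower

In this section we work in the basic local tower $B_i$ over a perfect field $k_0$ and write $z_i,\varphi_i$ for $z_i^b,\varphi_i^b$. Let $\nu$ be the valuation with $\nu(x)=-1$; so $\nu=v_i/2^i$ on $B_i$. Let $'=d/dx$; it extends uniquely to the $B_i$, and commutes with the Galois action and with traces. Put
$$e_i:=z_i'=\varphi_i'\in B_{i-1},$$
the second equality by differentiating $z_i^2+z_i=\varphi_i$. We have $e_1=1$. Write $\mathrm{Tr}_{i\to j}=\mathrm{Tr}_{B_i/B_j}$, and $O(s)$ for an element with $\nu\ge s$. A 1-unit of $B_0$ is an element of $1+x^{-1}k_0[[1/x]]$.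

**Proposition 7.** For $m\ge2$, $\Sigma_m=\mathrm{Tr}_{m-1\to0}(1/e_m)$ equals $x^{-2(2^{m-1}-1)}$ times a 1-unit of $B_0$.

For $m=2$ this is immediate: $e_2=(xy_1)'=x+y_1$, the conjugate is $x+y_1+1$, the trace of $x+y_1$ is $1$, and the norm is $(x+y_1)^2+(x+y_1)=x^2+x+x=x^2$. So $\Sigma_2=1/x^2$. In general the proof shows that $e_m$ is close to $x^{2^{m-1}-1}$, expands $1/e_m$ geometrically, and shows that the linear term dominates the trace. The linear term requires the trace of $e_m$, and for it we must know an auxiliary element $q_m$ well enough.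

**Data.** From $D_i^b,\delta_i^b$,
$$\nu(z_i)=-\frac{2^{i-1}+2^{-i}}3,\qquad\nu(\varphi_i)=2\nu(z_i),\qquad\frac{\delta_i^b}{2^i}=\frac{2^i-2^{-i}}3+1-2^{-i}. \tag{7.1}$$
For $h\in B_i$ with uniformizer $\pi$, $h'=(dh/d\pi)/(dx/d\pi)$. Since $v_i(dh)\ge v_i(h)-1$, with equality if $v_i(h)$ is odd, and $v_i(dx)=-2\cdot2^i+\delta_i^b$,
$$\nu(h')\ge\nu(h)-\partial_i,\quad\partial_i=\frac{2^i-2^{-i}}3-1,\quad\text{with equality if }v_i(h)\text{ is odd.} \tag{7.2}$$
The numbers $\partial_i$ increase with $i$, and $\partial_0=-1$. Applied to $\varphi_i\in B_{i-1}$, of odd order, (7.2) gives $\nu(e_i)=-\frac{2^i+2^{1-i}}3-\frac{2^{i-1}-2^{1-i}}3+1=1-2^{i-1}$. From (F3) and $\lfloor t\rfloor>t-1$,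
$$\nu(\mathrm{Tr}_{i\to0}h)>\nu(h)+\delta_i^b/2^i-1. \tag{7.3}$$

*Proof of Proposition 7.* Throughout $U=2^{m-1}$ and $G_m=x^{U-1}$.

**Step 1. We derive a formula for $e_m$.** Let $r=z-y$ in Witt vectors. As $z_i\in y_i+B_{i-1}$, we have $r_i\in B_{i-1}$, and $r_1=r_2=0$. The Witt addition and subtraction polynomials are isobaric if coordinate $l$ has weight $2^{l-1}$. From $Fy=y+[x]$, $y_i^2-y_i$ is an isobaric polynomial of weight $2^{i-1}$ in $x$ (weight $1$) and $y_1,\dots,y_{i-1}$. If $\nu(y_l)\ge-2^{l-2}$ for $l<i$, then each monomial has $\nu\ge-2^{i-1}$, so $\nu(y_i)\ge-2^{i-2}$. By induction this holds for all $i$. Also $\nu(z_i)\ge-2^{i-2}$ by (7.1), since $2^{-i}\le2^{i-2}$ for $i\ge1$. Each of $y_l,z_l$ has $\nu$ at least minus half its weight, and $r_i$ is isobaric of weight $2^{i-1}$ in them, so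
$$\nu(r_i)\ge-2^{i-2}. \tag{7.4}$$

For $a\in W_m$ put $\mathcal D_m(a)=\sum_{i\le m}a_i^{2^{m-i}-1}a_i'$. This map is additive. Indeed the universal version $\sum a_i^{2^{m-i}-1}da_i$ over a polynomial ring over $\mathbb Z$ is $2^{-(m-1)}d$ of the ghost component $\sum_{i\le m}2^{i-1}a_i^{2^{m-i}}$; ghost components are additive, the module of differentials is torsion-free, and the resulting identity specializes to every ring. In characteristic $2$ we have $\mathcal D_m\circ F=0$. From $Fy=y+[x]$ we get $\mathcal D_m(y)=\mathcal D_m([x])=G_m$. From $z=y+r$ we get $\mathcal D_m(z)=G_m+\mathcal D_m(r)$, that is,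
$$e_m=G_m+\sum_{i<m}z_i^{2^{m-i}-1}e_i+\sum_{i\le m}r_i^{2^{m-i}-1}r_i'. \tag{7.5}$$
For $m\ge2$ write $r_m=q_mz_{m-1}+a_m$ with $q_m,a_m\in B_{m-2}$; so $q_2=0$. Then
$$r_m'=q_m'z_{m-1}+q_me_{m-1}+a_m'. \tag{7.6}$$
The two summands of $r_m$ have valuations of different parity, so $\nu(a_m)\ge\nu(r_m)\ge-U/2$.

**Step 2. We use the Galois action to get an equation for $q_m^2$.** Let $\sigma y=y+1$ and $\tau=\sigma^{2^{m-2}}$. Then $\tau y=y+2^{m-2}=y+\mathrm{Ver}^{m-2}(1)$. The automorphism $\tau$ fixes $B_{m-2}$, which contains $r_1,\dots,r_{m-1}$, and $\tau z_{m-1}=z_{m-1}+1$. So $\tau r_m=r_m+q_m$, that is, $\tau r=r+\mathrm{Ver}^{m-1}(q_m)$ in $W_m$. Adding, $\tau z=z+\mathrm{Ver}^{m-2}((1,q_m))$. Writing $z=(z_1,\dots,z_{m-2},0,0)+\mathrm{Ver}^{m-2}((z_{m-1},z_m))$ in $W_m$, we see that the last two coordinates of $\tau z$ are those of the Witt sum $(z_{m-1},z_m)+(1,q_m)$. Hence $\tau z_m=z_m+z_{m-1}+q_m$.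

Write $\varphi_m=\alpha_m+\beta_mz_{m-1}$ with $\alpha_m,\beta_m\in B_{m-2}$. Then
$$\beta_m=(\tau-1)\varphi_m=(z_{m-1}+q_m)^2+(z_{m-1}+q_m)=\varphi_{m-1}+q_m^2+q_m. \tag{7.7}$$
As $v_{m-1}(\varphi_m)=-D_m^b$ is odd, parity gives $v_{m-1}(\beta_mz_{m-1})=-D_m^b$ and $v_{m-1}(\alpha_m)>-D_m^b$. Thus
$$\nu(\beta_m)=-\frac{D_m^b-D_{m-1}^b}{2^{m-1}}=-\frac U2,\qquad\nu(\alpha_m)\ge-\frac{D_m^b}{2^{m-1}}=-\frac{2U+1/U}3 .$$
For $m\ge3$ we have $U>2$, so $\nu(\varphi_{m-1})=-(U+2/U)/3>-U/2$. By (7.7), $\nu(q_m^2+q_m)=-U/2$, so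
$$\nu(q_m)=-U/4\qquad(m\ge3). \tag{7.8}$$

Now compare the $B_{m-2}$-components, in the basis $1,z_{m-1}$ of $B_{m-1}$, of $e_m=\varphi_m'=\alpha_m'+\beta_m'z_{m-1}+\beta_me_{m-1}$ and of (7.5) with (7.6). On the left we get $\alpha_m'+\beta_me_{m-1}$. On the right the term $z_{m-1}e_{m-1}$ contributes nothing, and $r_m'$ contributes $q_me_{m-1}+a_m'$. Insert (7.7); the terms $q_me_{m-1}$ cancel:
$$q_m^2e_{m-1}=G_m+\varphi_{m-1}e_{m-1}+\alpha_m'+a_m'+\sum_{i\le m-2}z_i^{2^{m-i}-1}e_i+\sum_{i\le m-1}r_i^{2^{m-i}-1}r_i'. \tag{7.9}$$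
Comparing the $z_{m-1}$-coefficients in (7.5), we record, for every $m\ge2$,
$$\mathrm{Tr}_{m-1\to m-2}(e_m)=e_{m-1}+q_m'. \tag{7.10}$$

**Step 3. We estimate all terms, for $m\ge3$.** Use (7.2) and $\partial_{m-2}=\frac U6-\frac2{3U}-1$.

* $\nu(\alpha_m')\ge-\frac{2U+1/U}3-\partial_{m-2}=1-\frac{5U}6+\frac1{3U}$, and $\nu(a_m')\ge-\frac U2-\partial_{m-2}=1-\frac{2U}3+\frac2{3U}$.
* For $i\le m-1$, by (7.4) and $r_i\in B_{i-1}$: $\nu(r_i^{2^{m-i}-1}r_i')\ge-2^{m-i}2^{i-2}-\partial_{i-1}=-\frac U2-\partial_{i-1}\ge1-\frac{2U}3$.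
* For $i\le m-2$: $\nu(z_i^{2^{m-i}-1}e_i)=-(2^{m-i}-1)\frac{2^{i-1}+2^{-i}}3+1-2^{i-1}=1-\frac U3-\frac{2^i}3+\frac{2^{-i}}3-\frac{2U}34^{-i}$. For $i=1$ this equals $\frac12-\frac U2$. For $2\le i\le m-2$, since $2^i\le U/2$ and $4^{-i}\le\frac1{16}$, it is at least $1-\frac U3-\frac U6-\frac U{24}=1-\frac{13U}{24}$.
* $\nu(z_{m-1}e_{m-1})=-\frac{U/2+1/U}3+1-\frac U2=1-\frac{2U}3-\frac1{3U}$.
* $\nu(q_m'z_{m-1})\ge-\frac U4-\partial_{m-2}-\frac{U/2+1/U}3=1-\frac{7U}{12}+\frac1{3U}$, and $\nu(q_me_{m-1})=-\frac U4+1-\frac U2=1-\frac{3U}4$.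

Put $\Delta_m=e_m-G_m$. By (7.5) and (7.6), $\Delta_m$ is $q_me_{m-1}$ plus terms from this list, and for $U\ge4$ each of those other terms has $\nu\ge1-\frac{2U}3-\frac1{3U}$; for $i=1$ this reads $\frac U6+\frac1{3U}\ge\frac12$, which holds. Since $\frac U{12}\ge\frac1{3U}$,
$$\Delta_m=q_me_{m-1}+\lambda_m,\quad\nu(\lambda_m)\ge1-\frac{2U}3-\frac1{3U},\qquad\nu(\Delta_m)\ge1-\frac{3U}4\qquad(m\ge3). \tag{7.11}$$
The last bound also holds for $m=2$: $\Delta_2=y_1$, $\nu=-\frac12=1-\frac{3\cdot2}4$.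

Divide (7.9) by $e_{m-1}$, where $\nu(e_{m-1})=1-\frac U2$. The terms other than $G_m/e_{m-1}$ have $\nu$ at least: $-\frac{U+2/U}3$ for $\varphi_{m-1}$; $-\frac U3+\frac1{3U}$ for $\alpha_m'$; $-\frac U6$ for $a_m'$ and the $r_i$-terms; $-\frac12$ and $-\frac U{24}$ for the $z_i$-terms. The first is the smallest, so
$$q_m^2=G_m/e_{m-1}+O\big(-(U+2/U)/3\big)\qquad(m\ge3). \tag{7.12}$$

Let $m\ge4$. We make this recursive. Since $G_m/G_{m-1}=x^{U/2}$, we have $G_m/e_{m-1}=x^{U/2}\sum_{j\ge0}(\Delta_{m-1}/G_{m-1})^j$. By (7.11) for $m-1$, with $U/2$ in place of $U$, $\nu(\Delta_{m-1}/G_{m-1})\ge1-\frac{3U}8+\frac U2-1=\frac U8$. So the terms with $j\ge2$ are $O(-U/4)$. The term with $j=1$ is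
$$x\Delta_{m-1}=xq_{m-1}e_{m-2}+x\lambda_{m-1}=xq_{m-1}G_{m-2}+xq_{m-1}\Delta_{m-2}+x\lambda_{m-1}.$$
Here $xG_{m-2}=x^{U/4}$; next $\nu(xq_{m-1}\Delta_{m-2})\ge-1-\frac U8+1-\frac{3U}{16}=-\frac{5U}{16}$; and $\nu(x\lambda_{m-1})\ge-\frac U3-\frac2{3U}$. Thus
$$q_m^2=x^{U/2}+x^{U/4}q_{m-1}+O\big(-(U+2/U)/3\big)\qquad(m\ge4). \tag{7.13}$$

**Step 4. We show that $q_m$ is close to $B_0$, so that its trace is small.** For $m\ge3$ let
$$H_m=\sum_{j=1}^{\lfloor(m-1)/2\rfloor}x^{n_j^{(m)}},\qquad n_j^{(m)}=\frac{2^{m-2}+2^{m-1-2j}}3=2^{m-1-2j}\,\frac{2^{2j-1}+1}3\in\mathbb Z .$$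
These $H_m$ solve (7.13) up to a small error. Indeed $2n_1^{(m)}=U/2$, and $\frac U4+n_j^{(m-1)}=\frac{2^{m-1}+2^{m-2-2j}}3$ for $1\le j\le\lfloor(m-2)/2\rfloor$. This number is $2n_{j+1}^{(m)}$ when $2(j+1)\le m-1$, and it is $(U+1)/3$ when $2(j+1)=m$. Hence
$$x^{U/2}+x^{U/4}H_{m-1}=H_m^2+[m\text{ even}]\,x^{(U+1)/3}\qquad(m\ge4). \tag{7.14}$$
(For $m=4$: $H_3=x$, $H_4=x^2$, and $x^4+x^2\cdot x=(x^2)^2+x^3$.)

*Claim: $\nu(q_m-H_m)\ge-\frac{U+1}6$ for $m\ge3$.* For $m=3$ we have $U=4$, $H_3=x$, $e_2=x+y_1$, and $G_3/e_2=x^3/(x+y_1)=x^2+O(-\frac32)$. By (7.12), whose error is $O(-\frac32)$, $(q_3-x)^2=O(-\frac32)$, so $\nu(q_3-x)\ge-\frac34\ge-\frac56$. For $m\ge4$ add (7.13) and (7.14):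
$$(q_m-H_m)^2=x^{U/4}(q_{m-1}-H_{m-1})+[m\text{ even}]\,x^{(U+1)/3}+O\big(-(U+2/U)/3\big).$$
By induction the first term has $\nu\ge-\frac U4-\frac U{12}-\frac16=-\frac U3-\frac16$, and $\frac2{3U}\le\frac1{12}$. So the right side is $O(-\frac{U+1}3)$, which proves the claim.

For $m\ge3$, $\mathrm{Tr}_{m-2\to0}(H_m)=2^{m-2}H_m=0$. By (7.1), $\delta_{m-2}^b/2^{m-2}=\frac U6+1-\frac8{3U}$. So (7.3) gives
$$\nu(\mathrm{Tr}_{m-2\to0}q_m)>-\frac{U+1}6+\frac U6-\frac8{3U}=-\frac16-\frac8{3U}\ge-\frac56 .$$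
As $\nu$ is integral on $B_0$, $\nu(\mathrm{Tr}_{m-2\to0}\,q_m)\ge0$. For $m=2$ this is trivial, since $q_2=0$.

**Step 5. We compute the trace of $e_m$ to leading order.** Let $\theta_m=\mathrm{Tr}_{m-1\to0}(e_m)$, so $\theta_1=e_1=1$. For $m\ge2$, (7.10) gives $\theta_m=\theta_{m-1}+(\mathrm{Tr}_{m-2\to0}q_m)'$. By (7.2) for $i=0$, where $\partial_0=-1$, and by Step 4 the last term has $\nu\ge1$. Inductively $\theta_m$ is a 1-unit. Moreover, for $m\ge2$, $\mathrm{Tr}_{m-1\to0}(\Delta_m)=\theta_m$, because $\mathrm{Tr}_{m-1\to0}(G_m)=2^{m-1}G_m=0$.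

**Step 6. We expand $1/e_m$ and take the trace.** Let $m\ge2$. By (7.11), $\nu(\Delta_m/G_m)\ge\frac U4>0$, so
$$\Sigma_m=\sum_{j\ge0}\mathrm{Tr}_{m-1\to0}(\Delta_m^j)\,G_m^{-j-1}.$$
The term $j=0$ is $0$, as $\mathrm{Tr}_{m-1\to0}(1)=0$. The term $j=1$ is $\theta_m/G_m^2$, of valuation $2(U-1)$. For $j=2$, $\mathrm{Tr}(\Delta_m^2)=\mathrm{Tr}(\Delta_m)^2=\theta_m^2$, and the term has valuation $3(U-1)>2(U-1)$. For $j\ge3$ use (7.3) and $\delta_{m-1}^b/2^{m-1}=\frac U3+1-\frac4{3U}$: the valuation of the term exceeds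
$$j\Big(1-\frac{3U}4\Big)+\frac U3-\frac4{3U}+(j+1)(U-1)=2(U-1)+\frac{jU}4-\frac{2U}3+1-\frac4{3U},$$
and $\frac{jU}4-\frac{2U}3+1-\frac4{3U}\ge\frac U{12}+1-\frac4{3U}>0$ for $U\ge2$. The bound tends to $\infty$ with $j$. So $\Sigma_m=\theta_mG_m^{-2}+(\text{terms of higher valuation})=G_m^{-2}\cdot(\text{1-unit})$. $\square$

## 8. Coefficients in a maximal ideal

For the tower of $[x]$, Proposition 7 gives $\mu_n\ne0$ (the computation is in Step 2 below). Once we perturb, the fields change. We make all perturbations small in a sense that every level respects: the coefficients $c_n$ lie in the maximal ideal $\mathfrak m$ of a valuation ring of $k$, so that the whole tower reduces to the tower of $[x]$ modulo $\mathfrak m$. Then $\mu_n$ will be a unit and $\rho_n$ will lie in $\mathfrak m$ by Lemma 5, so the value of $c_n$ that makes the residue vanish lies in $\mathfrak m$ again.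

**Set-up.** Let $k$ be as in Theorem 1. It contains an element $s$ transcendental over $\mathbb F_2$, so it carries a non-trivial valuation, extending one of $\mathbb F_2(s)$. Let $\mathcal O,\mathfrak m,\kappa$ be the valuation ring, its maximal ideal and its residue field. As $k$ is perfect and valuation rings are integrally closed, $\mathcal O$ and $\mathfrak m$ are closed under square roots; hence $\kappa$ is perfect. The set $\mathfrak m$ is infinite, since it contains all powers of one of its non-zero elements. Consider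
$$f=(x,\,0,\,c_3\gamma_3^2x,\,c_4\gamma_4^2x,\dots)\in W(A),\qquad c_n\in\mathfrak m. \tag{8.1}$$
By §6, $\mathrm{pole}_Q(f_n)\le3\cdot2^{n-1}-1$ for $n\ge3$, so $f$ is admissible.

For a variable $\pi$ let $\mathcal O((\pi))$ be the ring of Laurent series with coefficients in $\mathcal O$ and finitely many negative exponents. An element whose leading coefficient is in $\mathcal O^\times$ is invertible in it. With the uniformizer $t=\xi/\eta$ at $Q$ we have $\xi,\eta\in\mathbb F_2((t))$ and $K_0=k((t))$. Put $\pi_0=\bar\pi_0=t$, $R_0=\mathcal O((t))$, $\bar K_0=\kappa((t))$. Then $f_i\in R_0$, and coefficientwise reduction $\mathrm{red}_0:R_0\to\bar K_0$ maps $f$ to $[x]$. Let $\bar K_i=\bar K_0(\bar y_1,\dots,\bar y_i)$ with $F\bar y-\bar y=[x]$, and let $B_i,z_i^b,\varphi_i^b$ be as in §5 with $k_0=\kappa$, so $z_i^b\in\bar y_i+B_{i-1}$.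

**Lemma 8.** For every $i\ge0$ there are uniformizers $\pi_i$ of $K_i$, so $K_i=k((\pi_i))$, and $\bar\pi_i$ of $\bar K_i=\kappa((\bar\pi_i))$, such that with $R_i:=\mathcal O((\pi_i))\subset K_i$ and $\mathrm{red}_i:R_i\to\bar K_i$ the coefficientwise reduction with $\pi_i\mapsto\bar\pi_i$, the following holds for $i\ge1$: $R_{i-1}\subset R_i$, $\mathrm{red}_i$ extends $\mathrm{red}_{i-1}$, $y_i\in R_i$ and $\mathrm{red}_i(y_i)=\bar y_i$. Moreover there is a reduced generator $z_i\in y_i+R_{i-1}$ of $K_i/K_{i-1}$ such that $\varphi_i=z_i^2+z_i\in R_{i-1}$ has pole exactly $D_i$ with leading coefficient in $\mathcal O^\times$, $\mathrm{red}_{i-1}(\varphi_i)=\varphi_i^b$, $R_i=R_{i-1}\oplus R_{i-1}z_i$ and $\mathrm{red}_i(z_i)=z_i^b$.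

*Proof.* Induct on $i$ and write $\pi=\pi_{i-1}$.

**Step 1. We find a reduced generator with integral coefficients.** The element $\psi_i=y_i^2+y_i$ is a universal $\mathbb F_2$-polynomial in $f_1,\dots,f_i,y_1,\dots,y_{i-1}$. So it lies in $R_{i-1}$ and reduces to $\bar y_i^2+\bar y_i$. Write $z_i^b=\bar y_i+\bar s$ with $\bar s\in B_{i-1}\subset\bar K_{i-1}$, and lift $\bar s$ coefficientwise to $s\in R_{i-1}$. Then $\psi_i+s^2+s$ reduces to $\varphi_i^b$, which has pole $D_i$ by Lemma 5(ii). So the coefficients of $\psi_i+s^2+s$ at exponents $<-D_i$ lie in $\mathfrak m$. Working upward from the lowest exponent, remove every even polar term $a\pi^{-2j}$ with $2j>D_i$ by adding $s_*^2+s_*$ with $s_*=\sqrt a\,\pi^{-j}$. This changes only the coefficients at $-2j$ and at $-j$, the latter by $\sqrt a\in\mathfrak m$. So throughout all coefficients at exponents $<-D_i$ stay in $\mathfrak m$, every $s_*$ lies in $\mathfrak m((\pi))$, the reduction does not change, and the process ends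 after finitely many steps. Let $u\in R_{i-1}$ be $s$ plus the sum of all $s_*$, and $z_i=y_i+u$, $\varphi_i=z_i^2+z_i\in R_{i-1}$. Then $\mathrm{red}_{i-1}(u)=\bar s$, and $\varphi_i$ reduces to $\varphi_i^b$. All terms of $\varphi_i$ with exponent $<-D_i$ have odd exponent. If there were any, the break of $K_i/K_{i-1}$ would exceed $D_i$ by (F2); but this break is $D_i$ by §4. So there are none. The coefficient at $-D_i$ reduces to the non-zero leading coefficient of $\varphi_i^b$, so it is in $\mathcal O^\times$. In particular $z_i$ is reduced.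

**Step 2. We find a uniformizer of $K_i$ for which everything stays integral.** Write $D_i=2N-1$; then $N=2^{2i-2}+1\ge2$. Put $\upsilon=\pi^{D_i}\varphi_i\in\mathcal O[[\pi]]^\times$ and $\pi_i:=\pi^Nz_i$. Then $v_i(\pi_i)=2N-D_i=1$. Multiplying $z_i^2+z_i=\varphi_i$ by $\pi^{2N}$ we see that it is equivalent to
$$\pi=\upsilon(\pi)^{-1}\big(\pi_i^2+\pi_i\pi^N\big). \tag{8.2}$$
We solve this for $\pi$ as a series in $\pi_i$. Consider the map $P\mapsto\upsilon(P)^{-1}(T^2+TP^N)$ on $T\mathcal O[[T]]$. If $P\equiv P^*$ modulo $T^l$ with $l\ge1$, then $TP^N\equiv TP^{*N}$ modulo $T^{l+1}$, and $\upsilon(P)^{-1}\equiv\upsilon(P^*)^{-1}$ modulo $T^l$ is multiplied by a multiple of $T^2$; so the images agree modulo $T^{l+1}$. Hence there is a unique fixed point $P$. Since $N\ge2$, $TP^N\in T^3\mathcal O[[T]]$, so $P=T^2\cdot(\text{unit of }\mathcal O[[T]])$.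

**Step 3. We identify $R_i$.** The substitution $\pi\mapsto P$ and $Z\mapsto TP^{-N}$ defines a homomorphism
$$\Phi:R_{i-1}[Z]/(Z^2+Z-\varphi_i)\to\mathcal O((T)),\qquad\pi^NZ\mapsto T,$$
because $P$ satisfies (8.2) with $T$ for $\pi_i$. The elements $P^j$ and $TP^j$, $j\in\mathbb Z$, have unit leading coefficients and orders $2j$ and $2j+1$. By successive approximation every element of $\mathcal O((T))$ is uniquely $\alpha+\beta T$ with $\alpha,\beta\in\mathcal O((P))$. Hence $\Phi$ is an isomorphism. The same construction with coefficients in $k$ and the same $P$ gives $K_i\cong k((T))$ with $\pi_i\mapsto T$, extending $\Phi$. Thus $R_{i-1}\oplus R_{i-1}z_i=\mathcal O((\pi_i))=R_i$.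

**Step 4. We compare with the reduction.** The same construction over $\kappa$ with $\varphi_i^b$ and the reduction $\bar\upsilon$ of $\upsilon$ has a unique fixed point $\bar P$, and the reduction of $P$ is one. It gives $\bar K_i=\bar K_{i-1}[z_i^b]\cong\kappa((T))$; let $\bar\pi_i=\bar\pi_{i-1}^Nz_i^b$ be the element corresponding to $T$. Coefficientwise reduction maps $\sum a_jP^j$ to $\sum\bar a_j\bar P^j$ and $TP^{-N}$ to $T\bar P^{-N}$. So $\mathrm{red}_i$ extends $\mathrm{red}_{i-1}$, $\mathrm{red}_i(z_i)=z_i^b$, and $\mathrm{red}_i(y_i)=z_i^b-\bar s=\bar y_i$. $\square$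

**Compatibility with traces, residues and derivatives.**

(i) For $\alpha,\beta\in R_{i-1}$, $\mathrm{Tr}_{K_i/K_{i-1}}(\alpha+\beta z_i)=\beta$, and likewise over $\kappa$ with $z_i^b$. So traces map $R_i$ to $R_j$ for $j\le i$ and commute with reduction.

(ii) The derivation $d/d\pi_i$ acts coefficientwise, so it preserves $R_i$ and commutes with reduction. Hence for $g,h\in R_i$ the residue $\mathrm{Res}_{K_i}(g\,dh)$, the coefficient of $\pi_i^{-1}$ in $g\,\frac{dh}{d\pi_i}$, lies in $\mathcal O$ and reduces to $\mathrm{Res}_{\bar K_i}(\bar g\,d\bar h)$. This applies to $\omega=d\xi$.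

(iii) Let $m\ge2$ and $\pi=\pi_{m-1}$. The element $dx/d\pi\in R_{m-1}$ has order $-4\cdot2^{m-1}+\delta_{m-1}$. Its reduction $dx/d\bar\pi$ has the same order, because the upper breaks, hence the differents, agree. So its leading coefficient is in $\mathcal O^\times$ and $dx/d\pi\in R_{m-1}^\times$. Likewise $d\varphi_m/d\pi$ has a unit leading coefficient, at order $-D_m-1$, since $D_m$ is odd and $\varphi_m$ has a unit leading coefficient. Therefore $\varphi_m'=d\varphi_m/dx$ lies in $R_{m-1}^\times$ and reduces to $d\varphi_m^b/dx$. By (i) and Lemma 5(i), $\Sigma_m=\mathrm{Tr}_{K_{m-1}/K_0}(1/\varphi_m')$ lies in $\mathcal O((t))$ and reduces to the $\Sigma_m$ of Proposition 7 over $k_0=\kappa$.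

**Proof of Theorem 1.** Fix $n\ge3$ and $c_3,\dots,c_{n-1}\in\mathfrak m$, and put $m=n-1\ge2$. The fields $K_j$ and rings $R_j$ for $j\le n-1$ do not depend on $c_n$. Let $\varphi_m$ be as in Lemma 8, and let $\varphi_n^0\in R_{n-1}$ be the element $\varphi_n$ of Lemma 8 for $c_n=0$. With these choices Lemma 6 holds, and $\rho_n,\mu_n$ depend only on $c_3,\dots,c_{n-1}$.

**Step 1. We show $\rho_n\in\mathfrak m$.** By (ii), $\rho_n=\mathrm{Res}_{K_{n-1}}(\varphi_n^0\omega)$ lies in $\mathcal O$ and reduces to $\mathrm{Res}_{\bar K_{n-1}}(\varphi_n^b\omega)$. This is $0$ by Lemma 5(iii).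

**Step 2. We show $\mu_n\in\mathcal O^\times$.** By (iii), $\Sigma_m\in\mathcal O((t))$, and it is a square in $K_0$ by Lemma 6. The coefficients of $\sqrt{\Sigma_m}$ are square roots of elements of $\mathcal O$, so $\sqrt{\Sigma_m}\in\mathcal O((t))$. Its reduction is the square root of the reduction of $\Sigma_m$. By Proposition 7 this is $x^{-(2^{m-1}-1)}=x^{-(2^{n-2}-1)}$ times a series with constant term $1$ in $\kappa[[t]]$, so its order at $Q$ is $3(2^{n-2}-1)$. Hence the reduction of $\gamma_n\sqrt{\Sigma_m}$ has a pole of order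
$$l_n-3\cdot2^{n-2}+3=1 .$$
As $\omega$ has order $0$ at $Q$, also after reduction, the reduction of $\mu_n=\mathrm{Res}_{K_0}(\gamma_n\sqrt{\Sigma_m}\,\omega)$ is the residue of a differential with a simple pole. It is non-zero, so $\mu_n\in\mathcal O^\times$.

**Step 3. We choose $c_n$.** By Proposition 4 and Lemma 6, $\varepsilon_n=1$ if and only if $\rho_n+\sqrt{c_n}\,\mu_n=0$. To get $\varepsilon_n=1$ take $c_n=(\rho_n/\mu_n)^2$, which is in $\mathfrak m$ by Steps 1 and 2. To get $\varepsilon_n=0$ take any other element of the infinite set $\mathfrak m$. Since $c_n\in\mathfrak m$ in both cases, we can go on to level $n+1$. Choosing $c_3,c_4,\dots$ successively realizes any prescribed $\varepsilon$. The tower has $\mathcal T(0)=E$ and the ramification stated in the theorem, by §4. $\square$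

## 9. Squares in the residue class $0$ modulo $m$

**Proof of Corollary 2.** Let $k$ be as in Theorem 1, for instance the perfect closure of $\mathbb F_2(s)$. Take the tower of Theorem 1 with $\varepsilon(n)=1$ if and only if $n$ is a square. It is monodromy stable, with $d_Q=3$ and $c_Q=0$. Suppose $m,a,b,c,\lambda$ are as in the Conjecture with $p=2$, $r=1$. For large $n\in m\mathbb Z$,
$$\tfrac184^n+1+\varepsilon(n)=a(0)4^n+b(0)2^n+c(0)+\lambda(0)n .$$
Since $\varepsilon$ is bounded, dividing by $4^n$ and letting $n\to\infty$ gives $a(0)=\frac18$; then dividing by $2^n$ gives $b(0)=0$, and dividing by $n$ gives $\lambda(0)=0$. So $\varepsilon(n)=c(0)-1$ for all large $n\in m\mathbb Z$: the function $\varepsilon$ is constant there. But $m\mathbb Z$ contains infinitely many squares $(mj)^2$. It also contains infinitely many positive non-squares, because the gaps between consecutive squares are unbounded and any gap longer than $m$ contains a multiple of $m$. This is a contradiction.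 $\square$
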